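\title{Solvable subgroups of finite groups whose ultraproducts have simple theory}

\begin{abstract}
Let $\mathcal{C}$ be a class of finite groups all of whose ultraproducts have simple theory in the sense of model theory. We prove that the solvable subgroups of the members of $\mathcal{C}$, and in particular their solvable radicals, have bounded derived length. Simplicity enters only through a chain condition on centralizers with two integer parameters $n$ and $d$, and the bound is explicit in $n$ and $d$. In an arbitrary group satisfying the chain condition, the locally nilpotent subgroups and the periodic locally solvable subgroups are solvable of bounded derived length. The nilpotency class of nilpotent members of $\mathcal{C}$ need not be bounded.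
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We regard groups as structures in the language $(\cdot,{}^{-1},1)$. Let $(G_i)_{i\in I}$ be a family of groups, repetitions allowed, and let $\mathcal{U}$ be an ultrafilter on $I$. The \emph{ultraproduct} $\prod_i G_i/\mathcal{U}$ is the quotient of $\prod_i G_i$ that identifies two sequences when they agree on a set in $\mathcal{U}$. By \L o\'s's theorem, a first-order formula holds of the classes of some sequences if and only if the set of $i$ for which it holds in $G_i$ of the $i$-th coordinates belongs to $\mathcal{U}$. A nonprincipal ultrafilter on $\mathbb{N}$ contains every cofinite set. So a condition on all ultraproducts of a class $\mathcal{C}$ of finite groups is a uniform asymptotic condition on the members of $\mathcal{C}$.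

The condition studied here is simplicity. Write $\omega^{<\omega}$ for the tree of finite sequences of natural numbers, $\sigma^\frown j$ for the sequence $\sigma$ followed by $j$, and $\eta|m$ for the initial segment of length $m$ of $\eta\in\omega^\omega$.

\begin{definition}\label{def:simple}
Let $T$ be a complete theory. A formula $\varphi(x;y)$ has the \emph{tree property} in $T$ if there are an integer $k\ge2$, a model $M$ of $T$ and tuples $c_\sigma$ in $M$, indexed by the nonempty $\sigma\in\omega^{<\omega}$, such that
\begin{itemize}
\item[(T1)] for every $\sigma\in\omega^{<\omega}$, no $k$ of the formulas $\varphi(x;c_{\sigma^\frown j})$, $j<\omega$, have a common solution in $M$;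
\item[(T2)] for every $\eta\in\omega^\omega$ and $m\ge1$, the formulas $\varphi(x;c_{\eta|1}),\dots,\varphi(x;c_{\eta|m})$ have a common solution in $M$.
\end{itemize}
The theory $T$ is \emph{simple} if no formula has the tree property in $T$.
\end{definition}

By compactness, (T2) says that the formulas along each branch form a consistent set. A group ``has simple theory'' when its complete first-order theory is simple; this is unrelated to being a simple group.

For a finite group $G$ let $R(G)$ be the \emph{solvable radical}, the largest solvable normal subgroup, and let $\operatorname{Soc}(G/R(G))$ be the product of the minimal normal subgroups of $G/R(G)$. Let $\mathcal{C}$ be a class of finite groups such that every ultraproduct of members of $\mathcal{C}$ has simple theory. The following is known in this setting: $R(G)$ is uniformly definable without parameters for $G\in\mathcal{C}$, by a result of Wilson; $\operatorname{Soc}(G/R(G))$ is a product of boundedly many nonabelian finite simple groups of bounded Lie rank; and, by Milliet, $R(G)$ has bounded derived length if all ultraproducts satisfy the stronger condition of being supersimple. Macpherson \cite{Mac} poses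 the following question.

\medskip
\noindent\textbf{Question.} \emph{Must $R(G)$ have bounded derived length as $G$ ranges through $\mathcal{C}$?}
\medskip

We write $G^{(i)}$ for the derived series and $\operatorname{dl}(G)$ for the derived length. To see what the question asks of ultraproducts, put $\delta_0(x)=x$ and let $\delta_{e+1}$ be the commutator of two copies of $\delta_e$ in disjoint sets of variables. The values of $\delta_e$ generate $G^{(e)}$. (Inductively, the values of $\delta_{e+1}$ form a conjugation-invariant set, and modulo the normal subgroup that they generate the generators of $G^{(e)}$ commute.) Hence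
\begin{equation}\label{eq:law}
\operatorname{dl}(G)\le e\quad\text{if and only if}\quad G\models\forall\bar x\;\;\delta_e(\bar x)=1 .
\end{equation}
If solvable groups $H_m$ have $\operatorname{dl}(H_m)>m$, then a nonprincipal ultraproduct of the $H_m$ violates every one of these laws and is not solvable. The question therefore asks whether every ultraproduct of the groups $R(G)$ is solvable.

Two families suggest the answer. The easiest way to make the derived length grow is to iterate wreath products. Let $W_1=C_2$ and $W_{k+1}=(W_k\times W_k)\rtimes C_2$, where $C_2$ exchanges the factors. The derived subgroup of $W_{k+1}$ lies in $W_k\times W_k$ and contains all elements $(h^{-1},h)$, so it projects onto $W_k$; thus $\operatorname{dl}(W_k)\ge k$. But $W_k$ contains a direct product of $2^{k-2}$ copies of the nonabelian group $W_2$, and we shall see that many commuting nonabelian subgroups give long chains of centralizers, which in turn give the tree property. At the other extreme, in groups of matrices of bounded size the chains of centralizers are short, and there a theorem of Zassenhaus \cite{Zas} bounds the derived length of solvable subgroups. So one guesses that the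 answer is yes, and that centralizers are the reason.

\begin{theorem}\label{thm:main}
Let $\mathcal{C}$ be a class of finite groups such that every ultraproduct of members of $\mathcal{C}$ has simple theory. Then there is $e\in\mathbb{N}$ such that every solvable subgroup of every $G\in\mathcal{C}$ has derived length at most $e$. In particular $\operatorname{dl}(R(G))\le e$ for all $G\in\mathcal{C}$, and every ultraproduct of the groups $R(G)$, $G\in\mathcal{C}$, is solvable of derived length at most $e$.
\end{theorem}

The proof uses none of the three known facts listed above.

\subsection{The chain condition and the explicit bound}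

For elements $a_1,\dots,a_i$ of a group $G$, let $C_G(a_1,\dots,a_i)$ be their common centralizer, which is $G$ when $i=0$.

\begin{definition}\label{def:chain}
Let $n,d\ge1$ be integers. An \emph{$(n,d)$-chain} in a group $G$ is a sequence $a_1,\dots,a_n\in G$ with
\[
|C_G(a_1,\dots,a_{i-1}):C_G(a_1,\dots,a_i)|>d\qquad(i=1,\dots,n).
\]
The class $\mathcal{X}(n,d)$ consists of all groups, finite or infinite, with no $(n,d)$-chain.
\end{definition}

The proof of Theorem~\ref{thm:main} has a model-theoretic half, which produces $n$ and $d$, and a group-theoretic half, which bounds the derived length in terms of them.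

\begin{theorem}\label{thm:chains}
\begin{enumerate}
\item[(a)] If $\mathcal{C}$ is a class of finite groups such that every ultraproduct of members of $\mathcal{C}$ has simple theory, then $\mathcal{C}\subseteq\mathcal{X}(n,d)$ for some $n,d$.
\item[(b)] Every group with simple theory lies in $\mathcal{X}(n,d)$ for some $n,d$.
\end{enumerate}
\end{theorem}

For a finite group $G$, the \emph{Fitting subgroup} $F(G)$ is the largest nilpotent normal subgroup, and $F_2(G)$ is defined by $F_2(G)/F(G)=F(G/F(G))$. The \emph{rank} of a finite abelian $q$-group, $q$ prime, is its minimal number of generators. Let $\zeta(m)$ be the largest derived length of a solvable subgroup of $GL_{m'}(K)$, where $m'\le m$ and $K$ is any field. It is finite by Zassenhaus \cite{Zas}, and $\zeta(0)=0$ because $GL_0(K)$ is trivial. Put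
\[
f=n(\lfloor\log_2 d\rfloor+1),\qquad r=n(\lfloor\log_3 d\rfloor+1)-1,\qquad e(n,d)=2f+\zeta(r^2+r).
\]

\begin{theorem}\label{thm:solvable}
Let $G\in\mathcal{X}(n,d)$ be a finite solvable group. Then:
\begin{enumerate}
\item[(1)] every nilpotent subgroup of $G$ has derived length at most $f$;
\item[(2)] $\operatorname{dl}(F_2(G)/F(G))\le f$, and every abelian subgroup of a Sylow subgroup of $F_2(G)/F(G)$ has rank at most $r$;
\item[(3)] $\operatorname{dl}(G/F_2(G))\le\zeta(r^2+r)$.
\end{enumerate}
Hence $\operatorname{dl}(G)\le e(n,d)$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]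
Take $n,d$ from Theorem~\ref{thm:chains}(a) and let $e=e(n,d)$. A solvable subgroup $H$ of $G\in\mathcal{C}$ lies in $\mathcal{X}(n,d)$, because this class is closed under subgroups (Lemma~\ref{lem:basic}), so $\operatorname{dl}(H)\le e$ by Theorem~\ref{thm:solvable}. The statement on ultraproducts follows from \eqref{eq:law} and \L o\'s's theorem.
\end{proof}

The bounds pass to infinite groups in the following form. A group is \emph{locally nilpotent} (\emph{locally solvable}) if its finitely generated subgroups are nilpotent (solvable), and \emph{periodic} if its elements have finite order.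

\begin{theorem}\label{thm:infinite}
Let $G$ be any group in $\mathcal{X}(n,d)$; for instance, for suitable $n$ and $d$, any group with simple theory. Then:
\begin{enumerate}
\item[(a)] every locally nilpotent subgroup of $G$ is solvable of derived length at most $n(\lfloor\log_2 d\rfloor+1)$;
\item[(b)] every periodic locally solvable subgroup of $G$ is solvable of derived length at most $e(n,d)$.
\end{enumerate}
\end{theorem}

We make no claim that $e(n,d)$ is optimal.

Section~\ref{sec:chains} collects the first properties and examples of the chain condition. Section~\ref{sec:simple} proves Theorem~\ref{thm:chains} and describes exactly what the condition means for ultraproducts. Section~\ref{sec:nilpotent} treats nilpotent groups and shows that derived length cannot be replaced by nilpotency class. Section~\ref{sec:coprime} bounds the rank of an elementary abelian group acting coprimely, Section~\ref{sec:solvable} assembles Theorem~\ref{thm:solvable}, and Section~\ref{sec:infinite} proves Theorem~\ref{thm:infinite}.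

Throughout, $[x,y]=x^{-1}y^{-1}xy$; the center of $G$ is $Z(G)$, and $Z_2(G)/Z(G)=Z(G/Z(G))$. For a prime $q$, a finite group or an element is called a $q'$-group or $q'$-element if its order is prime to $q$, and $O_q(G)$ and $O_{q'}(G)$ denote the largest normal $q$-subgroup and the largest normal $q'$-subgroup of a finite group $G$.

\section{Chains of centralizers}\label{sec:chains}

We use repeatedly that for subgroups $B\le A$ and $H$ of a group, and a homomorphism $\pi$ defined on $A$,
\begin{equation}\label{eq:index}
|A\cap H:B\cap H|\le|A:B|\qquad\text{and}\qquad|\pi(A):\pi(B)|\le|A:B|.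
\end{equation}

\begin{lemma}\label{lem:basic}
Let $G\in\mathcal{X}(n,d)$.
\begin{enumerate}
\item[(a)] Every subgroup $H$ of $G$ lies in $\mathcal{X}(n,d)$.
\item[(b)] If $a\in G$ and $|G:C_G(a)|>d$, then $n\ge2$ and $C_G(a)\in\mathcal{X}(n-1,d)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a_1,\dots,a_i\in H$ we have $C_H(a_1,\dots,a_i)=H\cap C_G(a_1,\dots,a_i)$. By \eqref{eq:index}, an $(n,d)$-chain in $H$ is an $(n,d)$-chain in $G$.

(b) The element $a$ is a $(1,d)$-chain, so $n\ge2$. Let $H=C_G(a)$. For $b_1,\dots,b_j\in H$ we have $C_H(b_1,\dots,b_j)=C_G(a,b_1,\dots,b_j)$, so an $(n-1,d)$-chain $b_1,\dots,b_{n-1}$ in $H$ would give the $(n,d)$-chain $a,b_1,\dots,b_{n-1}$ in $G$.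
\end{proof}

The class $\mathcal{X}(1,d)$ consists of the groups whose conjugacy classes have at most $d$ elements, and $\mathcal{X}(1,1)$ consists of the abelian groups. The parameter $n$ limits the number of steps of a chain, and $d$ says which steps are small enough to be ignored.

\begin{example}[Linear groups]\label{ex:linear}
Every subgroup $G$ of $GL_m(K)$, $m\ge1$, lies in $\mathcal{X}(m^2,1)$. Indeed $C_G(a_1,\dots,a_i)$ is the intersection of $G$ with the subspace of $M_m(K)$ of matrices commuting with $a_1,\dots,a_i$. In an $(n,1)$-chain these subspaces decrease strictly, starting from dimension $m^2$, and all of them contain the scalars; so $n\le m^2-1$.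
\end{example}

\begin{example}[Direct products]\label{ex:products}
Let $k=\lfloor\log_2d\rfloor+1$, so that $2^k>d$. A direct product $H=H_1\times\dots\times H_{nk}$ of nonabelian groups has an $(n,d)$-chain. Choose a noncentral $x_j\in H_j$, split the indices into $n$ blocks of size $k$, and let $a_t$ be the product of the $x_j$ with $j$ in the $t$-th block. Passing from $C_H(a_1,\dots,a_{t-1})$ to $C_H(a_1,\dots,a_t)$ replaces $H_j$ by $C_{H_j}(x_j)$ for the $k$ indices $j$ of the $t$-th block, so the index is at least $2^k$. By Lemma~\ref{lem:basic}(a), the wreath products $W_k$ of the introduction do not all lie in one class $\mathcal{X}(n,d)$, and by Theorem~\ref{thm:chains} some ultraproduct of them has a theory that is not simple. This grouping into blocks, which turns many small indices into a few large ones, reappears in Lemma~\ref{lem:rank}.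
\end{example}

\begin{remark}[Quotients]\label{rem:quotients}
The classes $\mathcal{X}(n,d)$ are not closed under quotients. In a free group $G$ the centralizer of every nonidentity element is cyclic. If $a_1\ne1$ and some $x\neq1$ lies in $C_G(a_1,a_2)$, then $a_1,a_2$ lie in the abelian group $C_G(x)$, so $a_2$ lies in the abelian group $C_G(a_1)$, and $C_G(a_1,a_2)=C_G(a_1)$. A chain therefore reaches the trivial group in two steps, and $G\in\mathcal{X}(3,1)$. But the groups $S_3^N$ are quotients of free groups, and by Example~\ref{ex:products} they lie in no fixed $\mathcal{X}(n,d)$. Accordingly, the proof of Theorem~\ref{thm:solvable} never assumes the chain condition for $G/F(G)$: all chains are built inside $G$.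
\end{remark}

\section{From simplicity to the chain condition}\label{sec:simple}

An \emph{infinite chain} in a group $M$ is a sequence $(a_i)_{i\ge1}$ in $M$ such that every index $|C_M(a_1,\dots,a_{i-1}):C_M(a_1,\dots,a_i)|$ is infinite. We show that the failure of the chain condition produces an infinite chain in an ultraproduct, and that an infinite chain produces the tree property.

For $i,D\ge1$ let $\theta_{i,D}(x_1,\dots,x_i)$ be the formula saying that there are $y_0,\dots,y_D$, each commuting with $x_1,\dots,x_{i-1}$, such that $y_s^{-1}y_t$ does not commute with $x_i$ whenever $s\ne t$. In any group $G$,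
\[
G\models\theta_{i,D}(a_1,\dots,a_i)\quad\text{if and only if}\quad|C_G(a_1,\dots,a_{i-1}):C_G(a_1,\dots,a_i)|>D .
\]

\begin{proposition}\label{prop:ultra}
For a class $\mathcal{C}$ of groups the following are equivalent.
\begin{enumerate}
\item[(i)] $\mathcal{C}\subseteq\mathcal{X}(n,d)$ for some $n,d$.
\item[(ii)] No ultraproduct of members of $\mathcal{C}$ has an infinite chain.
\end{enumerate}
\end{proposition}

\begin{proof}
Assume (i). The class $\mathcal{X}(n,d)$ is defined by the sentence $\neg\exists x_1\dots x_n\bigwedge_{i\le n}\theta_{i,d}(x_1,\dots,x_i)$, so it contains all ultraproducts of members of $\mathcal{C}$. The first $n$ terms of an infinite chain form an $(n,d)$-chain, and (ii) follows.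

Assume that (i) fails. For each $m\ge1$ choose $G_m\in\mathcal{C}$ with an $(m,m)$-chain $a^{(m)}_1,\dots,a^{(m)}_m$, and put $a^{(m)}_i=1$ for $i>m$. Let $M$ be a nonprincipal ultraproduct of the $G_m$, and let $a_i\in M$ be the class of $(a^{(m)}_i)_{m\ge1}$. Given $i$ and $D$, the formula $\theta_{i,D}(a^{(m)}_1,\dots,a^{(m)}_i)$ holds in $G_m$ for all $m\ge\max(i,D)$. Hence $M\models\theta_{i,D}(a_1,\dots,a_i)$ for all $i$ and $D$, and $(a_i)$ is an infinite chain in $M$.
\end{proof}

Condition (ii) is thus the exact hypothesis on ultraproducts that our method needs: Theorem~\ref{thm:main} holds, with the same proof, for every class of finite groups satisfying it.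

Let $C_i=C_M(a_1,\dots,a_i)$ for an infinite chain. The cosets of the $C_i$ form an infinitely branching tree: each coset of $C_{i-1}$ splits into infinitely many disjoint cosets of $C_i$. This is not yet the tree property, since the formula defining a coset of $C_i$ has $i+1$ parameters, while Definition~\ref{def:simple} requires one formula at all levels. The remedy is to replace a coset $gC_i$ by the larger set $gC_M(a_i)$. Branches stay consistent, and siblings stay disjoint because their representatives lie in a common coset of $C_{i-1}$.

\begin{proposition}\label{prop:tree}
If a group $M$ has an infinite chain, then the theory of $M$ is not simple.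
\end{proposition}

\begin{proof}
Let $C_0=M$ and $C_i=C_M(a_1,\dots,a_i)$. For each $i\ge1$ choose elements $h_{i,j}\in C_{i-1}$, $j<\omega$, in distinct left cosets of $C_i$. Put $g_\emptyset=1$ and, for $\sigma$ of length $m\ge1$,
\[
g_\sigma=h_{1,\sigma(0)}h_{2,\sigma(1)}\cdots h_{m,\sigma(m-1)},\qquad c_\sigma=(a_m,g_\sigma).
\]
Let $\varphi(x;y,z)$ say that $z^{-1}x$ commutes with $y$. Then $\varphi(x;c_\sigma)$ defines the coset $g_\sigma C_M(a_m)$.

(T1) holds with $k=2$. Let $\sigma$ have length $m\ge0$ and let $j\ne j'$. We have $g_{\sigma^\frown j}=g_\sigma h_{m+1,j}$. If the cosets $g_\sigma h_{m+1,j}C_M(a_{m+1})$ and $g_\sigma h_{m+1,j'}C_M(a_{m+1})$ meet, they are equal, and then $h_{m+1,j}^{-1}h_{m+1,j'}$ lies in $C_m\cap C_M(a_{m+1})=C_{m+1}$. This contradicts the choice of the $h_{m+1,j}$.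

(T2) holds. Let $\eta\in\omega^\omega$ and $1\le j\le m$. Then
\[
g_{\eta|j}^{-1}g_{\eta|m}=h_{j+1,\eta(j)}\cdots h_{m,\eta(m-1)},
\]
and each factor $h_{i,\eta(i-1)}$ with $i\ge j+1$ lies in $C_{i-1}\le C_j\le C_M(a_j)$. So $g_{\eta|m}$ is a common solution of $\varphi(x;c_{\eta|1}),\dots,\varphi(x;c_{\eta|m})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:chains}]
(a) By Proposition~\ref{prop:tree}, no ultraproduct of members of $\mathcal{C}$ has an infinite chain; apply Proposition~\ref{prop:ultra}. (b) Let $G$ have simple theory. Every ultrapower of $G$ has the same theory as $G$ by \L o\'s's theorem, so it has no infinite chain; apply Proposition~\ref{prop:ultra} to the class $\{G\}$.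
\end{proof}

\section{Nilpotent groups}\label{sec:nilpotent}

The groups in this section may be infinite. The idea is to find an element whose centralizer has large index and yet contains a fixed term of the derived series; Lemma~\ref{lem:basic}(b) then allows induction on $n$. The second center supplies the element.

\begin{lemma}\label{lem:second}
If $L$ is a nonabelian nilpotent group, there is $z\in L\setminus Z(L)$ that centralizes $L'$.
\end{lemma}

\begin{proof}
Since $L/Z(L)$ is a nontrivial nilpotent group, its center is nontrivial, so there is $z\in Z_2(L)\setminus Z(L)$. All commutators $[x,z]$ lie in $Z(L)$, so $[xy,z]=y^{-1}[x,z]y\,[y,z]=[x,z][y,z]$. Thus $x\mapsto[x,z]$ is a homomorphism from $L$ to an abelian group, and its kernel $C_L(z)$ contains $L'$.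
\end{proof}

The case $d=1$ shows the whole mechanism: \emph{a nilpotent group $G\in\mathcal{X}(n,1)$ has derived length at most $n$.} If $G$ is abelian there is nothing to prove. Otherwise take $z$ as in Lemma~\ref{lem:second}, so that $G'\le C_G(z)<G$. The index is greater than $1$, hence $C_G(z)\in\mathcal{X}(n-1,1)$, and by induction $\operatorname{dl}(G')\le n-1$.

For $d\ge2$ the centralizer of $z$ may have index at most $d$, and then no induction is available; in the dihedral group of order $8$ every noncentral element has a centralizer of index $2$. The next lemma shows that subgroups of small index contain a fixed term $L$ of the derived series. An element that does not centralize $L$ therefore has a centralizer of large index, and we apply Lemma~\ref{lem:second} to $L$ in place of $G$.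

\begin{lemma}\label{lem:smallindex}
Let $G$ be nilpotent, let $C\le G$ with $|G:C|\le d$, and let $l=\lfloor\log_2d\rfloor$. Then $G^{(l)}\le C$.
\end{lemma}

\begin{proof}
The kernel of the action of $G$ on the cosets of $C$ is a normal subgroup of finite index contained in $C$. Factoring it out, we may assume that $G$ is finite. Choose a chain $C=C_0<C_1<\dots<C_k=G$ with each $C_{j-1}$ maximal in $C_j$. Maximal subgroups of finite nilpotent groups are normal of prime index, so $C_j'\le C_{j-1}$, and inductively $G^{(j)}\le C_{k-j}$. Since $2^k\le|G:C|\le d$, we have $k\le l$, and $G^{(l)}\le G^{(k)}\le C$.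
\end{proof}

Nilpotency is needed here: in $S_3$ a subgroup of order $2$ has index $3$, so $l=1$, and it does not contain $S_3'=A_3$.

\begin{proposition}\label{prop:nilpotent}
A nilpotent group $G\in\mathcal{X}(n,d)$ has derived length at most $n(\lfloor\log_2d\rfloor+1)$.
\end{proposition}

\begin{proof}
Let $l=\lfloor\log_2d\rfloor$ and $L=G^{(l)}$. We use induction on $n$. If $L$ is abelian, then $\operatorname{dl}(G)\le l+1\le n(l+1)$. Otherwise Lemma~\ref{lem:second} gives $z\in L\setminus Z(L)$ with $L'\le C_G(z)$. Since $L\not\le C_G(z)$, Lemma~\ref{lem:smallindex} gives $|G:C_G(z)|>d$. By Lemma~\ref{lem:basic}(b), $n\ge2$ (so this case does not occur when $n=1$) and $C_G(z)\in\mathcal{X}(n-1,d)$. By induction the nilpotent group $C_G(z)$ has derived length at most $(n-1)(l+1)$. It contains $L'=G^{(l+1)}$, so $\operatorname{dl}(G)\le(l+1)+(n-1)(l+1)=n(l+1)$.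
\end{proof}

One might hope to bound the nilpotency class instead. This fails even under a hypothesis stronger than simplicity. A theory is \emph{stable} if there is no formula $\psi(x;y)$ with tuples $(a_i)_{i<\omega}$, $(b_j)_{j<\omega}$ in a model such that $\psi(a_i;b_j)$ holds exactly when $i<j$. We use three textbook facts: stable theories are simple, every abelian group has stable theory, and a structure interpretable with parameters in a structure with stable theory has stable theory.

\begin{example}[Unbounded class]\label{ex:dihedral}
For $m\ge2$ let $A_m=\mathbb{Z}/2^m$ and let $D_{(m)}=A_m\rtimes\langle t\rangle$, where $t$ has order $2$ and acts as $-1$; this is the dihedral group of order $2^{m+1}$. Let $\mathcal{C}=\{D_{(m)}:m\ge2\}$.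

\emph{All ultraproducts of $\mathcal{C}$ have stable theory.} If $A$ is an abelian group and $0\ne a\in A$, then $A\rtimes\langle t\rangle$ is isomorphic to the set $A\times\{0,a\}$ with the product
\[
(x,0)(y,\delta)=(x+y,\delta),\qquad(x,a)(y,\delta)=(x-y,a-\delta).
\]
The formulas defining this set and product, with the parameter $a$, are the same for all $A$. By \L o\'s's theorem, an ultraproduct of the $D_{(m)}$ is interpretable with one parameter in the corresponding ultraproduct of the abelian groups $A_m$.

\emph{The class is unbounded.} Let $G=D_{(m)}$ and $A=A_m$. The commutator of $x\in A$ with an element outside $A$ is $-2x$, and $G/2A$ is abelian. So the lower central series is $\gamma_{j+1}(G)=2^jA$ for $j\ge1$. Hence $G$ is nilpotent of class exactly $m$ and $R(G)=F(G)=G$, while $\operatorname{dl}(G)=2$.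

The chain condition is visible directly: $G\in\mathcal{X}(2,2)$. Elements of $A$ have centralizers of index at most $2$, so a $(2,2)$-chain would begin with some $a_1\notin A$. Then $C_A(a_1)=\{x:2x=0\}$ has order $2$ and is central in $G$, and $|C_G(a_1)|=4$; so the second index is at most $2$.
\end{example}

\section{Coprime action}\label{sec:coprime}

From now on until Section~\ref{sec:infinite} all groups are finite. To apply the theorem of Zassenhaus we need vector spaces of bounded dimension, and so a bound on ranks. The chain condition gives such a bound for an elementary abelian $q$-group acting faithfully on a nilpotent $q'$-group.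

Here is a small case. Let $E\cong C_2\times C_2$ be the group of diagonal matrices of determinant $1$ in $GL_3(\mathbb{F}_3)$, acting on $V=V_1\oplus V_2\oplus V_3$, the sum of the coordinate axes. The kernels of $E$ on $V_1$ and on $V_2$ have order $2$ and intersect trivially. Let $e_1=\operatorname{diag}(-1,1,-1)$ generate the kernel on $V_2$ and let $e_2=\operatorname{diag}(1,-1,-1)$ generate the kernel on $V_1$. Then
\[
V>C_V(e_1)=V_2>C_V(e_1,e_2)=0,
\]
with indices $9$ and $3$. The element $e_1$ removes $V_1$ and preserves $V_2$, which is left for $e_2$ to remove. So each index is at least $3$, and the unused summand $V_3$ can only increase it. In $V\rtimes E$ the pair $e_1,e_2$ is a $(2,2)$-chain by \eqref{eq:index}. In general, rank $s$ gives $s$ steps of index at least $3$, and these are grouped into blocks as in Example~\ref{ex:products}.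

When $E$ acts on a nonabelian group $P$, we obtain a module by passing to the Frattini quotient. The \emph{Frattini subgroup} $\Phi(P)$ is the intersection of the maximal subgroups of $P$. It is characteristic, and $H\Phi(P)=P$ with $H\le P$ implies $H=P$. If $P$ is nilpotent, then $P/\Phi(P)$ embeds in a direct product of groups of prime order, so it is a direct product of elementary abelian $p$-groups for primes $p$ dividing $|P|$. If $P$ is a $q$-group generated by $m$ elements, then $P/\Phi(P)$ is a vector space over $\mathbb{F}_q$ of dimension at most $m$. The chain found in $P/\Phi(P)$ must then be lifted to $P$, and this is done by the following standard fact.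

\begin{lemma}[{\cite[Theorem 6.2.2]{Gor}}]\label{lem:coprime}
Let $q$ be a prime, let a $q$-group $B$ act by automorphisms on a finite $q'$-group $P$, and let $N$ be a $B$-invariant normal subgroup of $P$. Then $C_{P/N}(B)=C_P(B)N/N$. In particular, if $B$ acts trivially on $P/\Phi(P)$, then $B$ acts trivially on $P$.
\end{lemma}

The last sentence follows from the first: $P=C_P(B)\Phi(P)$ forces $P=C_P(B)$.

\begin{lemma}\label{lem:rank}
Let $G\in\mathcal{X}(n,d)$ be finite, let $q$ be a prime, let $P\le G$ be a nilpotent $q'$-subgroup, and let $D\le N_G(P)$ be a $q$-subgroup such that $E=D/C_D(P)$ is elementary abelian of rank $s$. Then $s\le r=n(\lfloor\log_3d\rfloor+1)-1$.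
\end{lemma}

\begin{proof}
Let $V=P/\Phi(P)$, written additively. An element $x\in D$ acting trivially on $V$ centralizes $P$, by Lemma~\ref{lem:coprime} applied to $\langle x\rangle$. So $E$ acts faithfully on $V$. The $p$-component of $V$ is an $\mathbb{F}_pE$-module with $p\ne q$. By Maschke's theorem, $V$ is a direct sum of irreducible $E$-modules over various prime fields.

\emph{Choice of summands.} Let $W$ be one of the summands. Since $E$ is abelian, it acts on $W$ by $E$-endomorphisms, which form a finite division ring by Schur's lemma. The image of $E$ generates a finite commutative subring without zero divisors, that is, a finite field. So $E/C_E(W)$ is cyclic, and being elementary abelian it has order $1$ or $q$. View $E$ as a vector space over $\mathbb{F}_q$, and choose a linear form $\lambda_W$ on $E$ with kernel $C_E(W)$. By faithfulness the kernels intersect trivially, so the forms $\lambda_W$ span the dual space of $E$. Choose summands $V_1,\dots,V_s$ whose forms are a basis of the dual space, and let $e_1,\dots,e_s$ be the dual basis of $E$. Then $e_i$ acts trivially on $V_j$ for $j\ne i$ and nontrivially on $V_i$. As $E$ is abelian, $C_{V_i}(e_i)$ is a proper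 submodule of $V_i$, so $C_{V_i}(e_i)=0$. All orbits of the group $\langle e_i\rangle$ of prime order $q$ on $V_i\setminus\{0\}$ therefore have length $q$, and $|V_i|\ge q+1\ge3$.

\emph{The chain in $V$.} Let $k=\lfloor\log_3d\rfloor+1$, so that $3^k>d$, and suppose that $s\ge nk$. For $1\le t\le n$ put
\[
b_t=e_{(t-1)k+1}\cdots e_{tk},\qquad U_t=V_{(t-1)k+1}\oplus\dots\oplus V_{tk},
\]
let $a_t\in D$ be a preimage of $b_t$, and let $B_t=\langle a_1,\dots,a_t\rangle$, with $B_0=1$. For $u<t$ the element $b_u$ involves no $e_j$ from the $t$-th block, so $U_t\le C_V(B_{t-1})$. On a summand $V_j$ of $U_t$ the element $b_t$ acts as $e_j$, so $U_t\cap C_V(B_t)=0$. By \eqref{eq:index},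
\[
|C_V(B_{t-1}):C_V(B_t)|\ge|U_t|\ge3^k>d .
\]

\emph{The chain in $G$.} By Lemma~\ref{lem:coprime}, the map $P\to V$ sends $C_P(B_{t-1})$ onto $C_V(B_{t-1})$ and $C_P(B_t)$ onto $C_V(B_t)$. Both parts of \eqref{eq:index} give
\[
|C_G(a_1,\dots,a_{t-1}):C_G(a_1,\dots,a_t)|\ge|C_P(B_{t-1}):C_P(B_t)|\ge|C_V(B_{t-1}):C_V(B_t)|>d
\]
for $t=1,\dots,n$. So $a_1,\dots,a_n$ is an $(n,d)$-chain in $G$, a contradiction. Hence $s\le nk-1=r$.
\end{proof}

\begin{remark}\label{rem:coprime}
The lemma fails without coprimeness. Let $G$ be the group of upper unitriangular $3\times3$ matrices over $K=\mathbb{F}_{q^s}$, which lies in $\mathcal{X}(9,1)$ by Example~\ref{ex:linear}. Two elements with entries $a,b$ and $a',b'$ in positions $(1,2),(2,3)$ commute exactly when $ab'=a'b$. So the normal subgroup $P$ defined by $a=0$ equals its own centralizer, and $G/C_G(P)\cong(K,+)$ has rank $s$.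
\end{remark}

\section{Finite solvable groups}\label{sec:solvable}

We use two standard facts on the Fitting subgroup of a finite group $X$: it is the direct product of the subgroups $O_q(X)$, which are its Sylow subgroups, and $C_X(F(X))\le F(X)$ when $X$ is solvable.

The second fact says that a solvable group is controlled by its action on the Fitting subgroup. If the ranks in $F(G)$ were bounded, we could hope to embed $G/F(G)$ in a product of linear groups of bounded degree. They are not: elementary abelian groups of all ranks lie in $\mathcal{X}(1,1)$. One layer higher the situation is better. We shall see that the Sylow $q$-subgroup of $F_2(G)/F(G)$ acts faithfully on the $q'$-group $O_{q'}(F(G))$, so Lemma~\ref{lem:rank} bounds its abelian subgroups. The linear argument is then applied to $X=G/F(G)$ acting on $F(X)$. This is why the bound has three terms.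

It remains to pass from a bound on the abelian subgroups of $O_q(X)$ to a vector space of bounded dimension on which $X$ acts. For groups of class at most $2$ the commutator map is bilinear, and the passage is direct.

\begin{lemma}\label{lem:class2}
Let $C$ be a finite $q$-group of nilpotency class at most $2$ whose abelian subgroups have rank at most $r$. Then $C$ is generated by at most $r^2+r$ elements.
\end{lemma}

\begin{proof}
Let $Z=Z(C)$ and let $A$ be a maximal abelian subgroup of $C$. If $x$ centralizes $A$, then $\langle A,x\rangle$ is abelian, so $x\in A$. Thus $C_C(A)=A$, and in particular $Z\le A$. All commutators lie in $Z$, so $[xy,a]=[x,a][y,a]$ and $[x,ab]=[x,a][x,b]$. Hence $x\mapsto(a\mapsto[x,a])$ is a homomorphism $C\to\operatorname{Hom}(A,Z)$ with kernel $C_C(A)=A$. Both $A$ and $Z$ are direct sums of at most $r$ cyclic groups, and the group of homomorphisms between two finite cyclic groups is cyclic. So $\operatorname{Hom}(A,Z)$ is an abelian $q$-group of rank at most $r^2$. The rank of a finite abelian $q$-group $H$ is the dimension of $\Omega_1(H)=\{h\in H:h^q=1\}$ over $\mathbb{F}_q$, so it does not increase on passing to a subgroup. Thus $C/A$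 is generated by at most $r^2$ elements and $A$ by at most $r$.
\end{proof}

A general $q$-group has a characteristic subgroup of class at most $2$ that still detects all automorphisms of order prime to $q$.

\begin{lemma}[Thompson's critical subgroup, {\cite[Theorem 5.3.11]{Gor}}]\label{lem:critical}
Every finite $q$-group $Q$ has a characteristic subgroup $C$ of nilpotency class at most $2$ such that every nontrivial automorphism of $Q$ of order prime to $q$ acts nontrivially on $C$.
\end{lemma}

The action on the Frattini quotient of a critical subgroup loses information on $q$-elements only, and the next proof shows that everything lost lies in the Fitting subgroup. The chain condition plays no part in it.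

\begin{proposition}\label{prop:top}
Let $X$ be a finite solvable group such that, for every prime $q$, all abelian subgroups of $O_q(X)$ have rank at most $r$. Then $\operatorname{dl}(X/F(X))\le\zeta(r^2+r)$.
\end{proposition}

\begin{proof}
Let $q$ range over the primes dividing $|X|$. Let $C_q$ be a subgroup of $O_q(X)$ as in Lemma~\ref{lem:critical}. It is characteristic in $O_q(X)$, so $X$ acts by conjugation on $C_q/\Phi(C_q)$, a vector space over $\mathbb{F}_q$ of dimension $m_q\le r^2+r$ by Lemma~\ref{lem:class2}. Let $N_q$ be the kernel of this action and let $N=\bigcap_qN_q$. Each $X/N_q$ is a solvable subgroup of $GL_{m_q}(\mathbb{F}_q)$, and $X/N$ embeds in $\prod_qX/N_q$. So $\operatorname{dl}(X/N)\le\zeta(r^2+r)$. We show that $N$ is nilpotent. Then $N\le F(X)$ because $N$ is normal in $X$, so $X/F(X)$ is a quotient of $X/N$ and the proposition follows.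

\emph{Step 1: $N/C_N(O_q(X))$ is a $q$-group.} Let $p\ne q$ be a prime and let $S$ be a Sylow $p$-subgroup of $N$. The $p$-group $S$ acts trivially on $C_q/\Phi(C_q)$, so it centralizes the $p'$-group $C_q$ by Lemma~\ref{lem:coprime}. Each element of $S$ induces on $O_q(X)$ an automorphism of order prime to $q$ that is trivial on $C_q$, hence trivial by Lemma~\ref{lem:critical}. So $S\le C_N(O_q(X))$. The image of $S$ in $N/C_N(O_q(X))$ is a Sylow $p$-subgroup, and it is trivial.

\emph{Step 2: $N/Y$ is nilpotent, where $Y=C_N(F(X))$.} We have $Y=\bigcap_qC_N(O_q(X))$, so $N/Y$ embeds in a finite direct product of groups of prime power order.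

\emph{Step 3: $N$ is nilpotent.} Since $X$ is solvable, $Y\le C_X(F(X))\le F(X)$, so $Y\le Z(F(X))$. Thus $Y$ is an abelian normal subgroup of $N$, and it is the direct product of its Sylow subgroups $Y_q\le O_q(X)$, each normal in $N$. By Step 1, $N$ acts on $Y_q$ through a $q$-group $\bar N$ of automorphisms. The semidirect product $Y_q\rtimes\bar N$ is a finite $q$-group, hence nilpotent, so $[Y_q,N,\dots,N]=1$ with enough copies of $N$. Therefore $[Y,N,\dots,N]=1$ with, say, $u$ copies of $N$. By Step 2 some term $\gamma_c(N)$ of the lower central series lies in $Y$, and then $\gamma_{c+u}(N)=1$.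
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:solvable}]
Let $F=F(G)$ and $X=G/F$, so that $F(X)=F_2(G)/F$.

(1) A nilpotent subgroup of $G$ lies in $\mathcal{X}(n,d)$ by Lemma~\ref{lem:basic}(a); apply Proposition~\ref{prop:nilpotent}.

(2) Fix a prime $q$, let $Q$ be a Sylow $q$-subgroup of $F_2(G)$, and let $P=O_{q'}(F)$, a nilpotent normal subgroup of $G$. The image $QF/F$ is the Sylow $q$-subgroup of $F(X)$, so
\[
O_q(X)=QF/F\cong Q/(Q\cap F).
\]
By (1), $\operatorname{dl}(O_q(X))\le\operatorname{dl}(Q)\le f$. Since $F(X)$ is the direct product of the $O_q(X)$, we get $\operatorname{dl}(F_2(G)/F)\le f$.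

We claim that $C_Q(P)=Q\cap F$. As $F$ is normal in $F_2(G)$, the group $Q\cap F$ is a Sylow $q$-subgroup of $F$, so $Q\cap F=O_q(F)$. Since $F=O_q(F)\times P$, this gives $Q\cap F\le C_Q(P)$ and $QF=QP$. The group $QP$ is normal in $G$, being the preimage of $O_q(X)$, and so $C=C_{QP}(P)$ is normal in $G$. Now $C\cap P=Z(P)$ is central in $C$, and $C/(C\cap P)$ embeds in the $q$-group $QP/P$. So $C$ is nilpotent, whence $C\le F$ and $C_Q(P)\le Q\cap F$.

Thus $O_q(X)\cong Q/C_Q(P)$. Let $A$ be an abelian subgroup of $Q/C_Q(P)$, and let $D$ be the preimage in $Q$ of $\Omega_1(A)$. Then $D$ contains $C_Q(P)$, so $C_D(P)=C_Q(P)$, and $D/C_D(P)=\Omega_1(A)$ is elementary abelian of the same rank as $A$. Lemma~\ref{lem:rank} shows that this rank is at most $r$.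

(3) By (2), Proposition~\ref{prop:top} applies to $X$, and $X/F(X)\cong G/F_2(G)$.

Finally, $\operatorname{dl}(G)\le\operatorname{dl}(F)+\operatorname{dl}(F_2(G)/F)+\operatorname{dl}(G/F_2(G))\le2f+\zeta(r^2+r)$.
\end{proof}

\section{Infinite groups}\label{sec:infinite}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
A group with simple theory lies in some $\mathcal{X}(n,d)$ by Theorem~\ref{thm:chains}(b). Let $G\in\mathcal{X}(n,d)$ and $H\le G$. By \eqref{eq:law}, the condition $\operatorname{dl}(H)\le e$ is a law in finitely many variables, so it holds once it holds in every finitely generated subgroup $H_0$ of $H$. Each such $H_0$ lies in $\mathcal{X}(n,d)$ by Lemma~\ref{lem:basic}(a).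

(a) If $H$ is locally nilpotent, then $H_0$ is nilpotent, and Proposition~\ref{prop:nilpotent} applies because it does not assume finiteness.

(b) If $H$ is periodic and locally solvable, then $H_0$ is finitely generated, periodic and solvable. Such a group is finite, by induction on the derived length: $H_0/H_0'$ is a finitely generated periodic abelian group, hence finite, and so $H_0'$ is again finitely generated, as a subgroup of finite index in a finitely generated group. Theorem~\ref{thm:solvable} gives $\operatorname{dl}(H_0)\le e(n,d)$.
\end{proof}

Periodicity in (b) serves only to make $H_0$ finite, which Sections~\ref{sec:coprime} and~\ref{sec:solvable} require for Sylow subgroups, Fitting subgroups and coprime action.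

\begin{thebibliography}{9}

\bibitem{Gor}
Gorenstein, \emph{Finite Groups}.

\bibitem{Mac}
Dugald Macpherson, \emph{Model theory of finite and pseudofinite groups}, arXiv:1607.06714 (2016).

\bibitem{Zas}
Zassenhaus, \emph{Beweis eines Satzes \"uber diskrete Gruppen}, 1938.

\end{thebibliography}
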